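\title{Largest induced forests in Paley graphs of square order}

\begin{abstract}
Let $q$ be an odd prime power and let $\mathcal P(q^2)$ be the Paley graph on $\mathbb F_{q^2}$. We show that the largest induced forest of $\mathcal P(q^2)$ has $q+1$ vertices if $q>7$ and $q+2$ vertices if $q\in\{3,5,7\}$. A count of edges shows that no induced forest has more than $q+2$ vertices, and that one with $q+2$ vertices is a tree meeting every line of the affine plane $\mathbb F_{q^2}$ in a square direction. A two-variable polynomial attached to the tree, together with the Hasse--Weil bound in genus one, shows that the lines carrying its edges either pass through two fixed points or are the tangents of a circle. Both configurations are excluded by polynomial arguments, with hand computations for $q=9,11,13$.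
\end{abstract}

\section{Introduction}\label{sec:intro}

For a finite graph $G$ let $\alpha(G)$ be the independence number, and let $\tau(G)$, the \emph{acyclic number}, be the largest number of vertices that induce a forest. An independent set together with one further vertex induces a star and some isolated vertices, so $\tau(G)\ge\alpha(G)+1$ if $G$ has an edge; a forest is bipartite, so $\tau(G)\le 2\alpha(G)$. The position of $\tau(G)$ in this range measures how much one gains by allowing edges while still forbidding cycles.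

Let $q$ be a power of an odd prime $p$. The \emph{Paley graph} $\mathcal P(q^2)$ has vertex set $\mathbb F_{q^2}$, and distinct $z,z'$ are adjacent if and only if $z-z'$ is a square; the relation is symmetric because $-1$ is a square in $\mathbb F_{q^2}$. Multiplication by a nonsquare maps $\mathcal P(q^2)$ onto its complement $\mathcal P'(q^2)$, in which $z,z'$ are adjacent if and only if $z-z'$ is a nonsquare. Every element of $\mathbb F_q$ is a square in $\mathbb F_{q^2}$. Hence $\mathbb F_q$ is independent in $\mathcal P'(q^2)$, while the $q$ additive cosets of $\mathbb F_q$ partition $\mathcal P(q^2)$ into cliques. It follows that $\alpha(\mathcal P(q^2))=q$ and $\tau(\mathcal P(q^2))\ge q+1$. The problem we solve comes from the work of Gunderson, Meagher, Morris and Pantangi \cite{GMMP} on induced forests in distance-regular graphs: is $\tau(\mathcal P(q^2))=q+1$ for every odd prime power $q>7$? The answer is yes, and the range $q>7$ is best possible.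

\begin{theorem}\label{thm:main}
Let $q$ be an odd prime power. Then $\tau(\mathcal P(q^2))=q+1$ if $q>7$, and $\tau(\mathcal P(q^2))=q+2$ if $q\in\{3,5,7\}$.
\end{theorem}

To see why one expects this, regard $\mathbb F_{q^2}$ as the affine plane over $\mathbb F_q$. Whether $u\neq0$ is a square depends only on the line $u\mathbb F_q$, so half of the $q+1$ directions are square, and two points are adjacent exactly when the line joining them has a square direction. Such a line is a clique and contains at most two points of a forest; counting edges direction by direction gives $\tau\le q+2$ (Section~\ref{sec:count}). The question is whether $q+2$ is attained. The first thing to try is a line $I$ in a nonsquare direction, which is independent, together with two points off $I$. A point off $I$ sees the $q$ points of $I$ in $q$ different directions, among them all the square ones, so it has $(q+1)/2$ neighbors on $I$. Two such neighborhoods overlap, and we obtain a forest exactly when they overlap in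 one point and the two extra points are nonadjacent. This happens for $q=3,5,7$. It requires a quartic polynomial over $\mathbb F_q$ to take nonsquare values at all points but one, which the Hasse--Weil bound forbids for $q>9$. So $q+1$ is the natural guess, and the work lies in excluding forests of every other shape.

The proof runs as follows. An induced forest $F$ on $q+2$ vertices is a tree whose projection along each square direction covers every point once and two points twice. Power sums of low degree do not see the full cover, so to them $F$ looks like a pair of points. Section~\ref{sec:poly} turns this into polynomial identities and deduces that the $q+1$ lines carrying the edges of $F$ either pass through two \emph{centers} $\pm w$ or are the tangents of a circle. In the first case, either both centers belong to $F$, and we are in the construction above (Section~\ref{sec:both}), or $F$ falls into pairs of points on the lines through a missing center, and a local expansion (Section~\ref{sec:local})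 excludes this (Sections~\ref{sec:one} and~\ref{sec:none}). In the second case $F$ is a path with a hidden reflection symmetry (Section~\ref{sec:path}). Projecting along the reflection yields a polynomial over $\mathbb F_p$ with too many multiple roots (Section~\ref{sec:proj}), except possibly for $p=11,13$, which are settled by character sums (Section~\ref{sec:small}).

\section{Lines, directions and tools}\label{sec:prelim}

\subsection{Coordinates for lines}

Throughout, $n=(q+1)/2$. Thus $q+2=2n+1$, and in $\mathbb F_p$ we have $n=\tfrac12$ and $q+2=2$. For $z\in\mathbb F_{q^2}$ put $\bar z=z^q$ and $N(z)=z\bar z\in\mathbb F_q$. Let $\chi$ and $\eta$ be the quadratic characters of $\mathbb F_{q^2}$ and $\mathbb F_q$, with value $0$ at $0$. Since $z^{(q^2-1)/2}=N(z)^{(q-1)/2}$, we have $\chi=\eta\circ N$. Let $\mu_k$ be the group of $k$th roots of unity, $\mu=\mu_{q+1}=\{Y: N(Y)=1\}$, and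
\[
\mu^+=\mu_n,\qquad \mu^-=\{Y\in\mu: Y^n=-1\},\qquad |\mu^+|=|\mu^-|=n .
\]
For $z\ne0$ let $d(z)=\bar z/z=z^{q-1}\in\mu$. We have $d(z)=d(z')$ if and only if $z'/z\in\mathbb F_q^*$, so $d(u)$ names the direction of the \emph{line} $u\mathbb F_q+e$. As $d(z)^n=z^{(q^2-1)/2}$, the element $z$ is a square if and only if $d(z)\in\mu^+$.

To tell apart the $q$ parallel lines of one direction we use the linear polynomial
\[
X_z=X_z(Y)=\bar z-Yz\in\mathbb F_{q^2}[Y].
\]
It is additive in $z$, and $X_z=z(d(z)-Y)$ for $z\neq0$. For fixed $Y\in\mu$ the map $z\mapsto X_z(Y)$ is $\mathbb F_q$-linear with kernel the line of direction $Y$ through $0$, so its fibers are the lines of direction $Y$: for $z\ne z'$,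
\[
X_z(Y)=X_{z'}(Y)\iff d(z-z')=Y .
\]
We call $X_z(Y)$ the \emph{coordinate} of the line of direction $Y$ through $z$. From $X_z(Y)^q=z-Y^{-1}\bar z=-Y^{-1}X_z(Y)$ we see that the $q$ coordinates form the set
\[
L_Y=\{x: x^q=-Y^{-1}x\},\qquad \prod_{x\in L_Y}(X-x)=X^q+Y^{-1}X ,
\]
a one-dimensional $\mathbb F_q$-subspace of $\mathbb F_{q^2}$.

\subsection{Tools}

Two results are quoted without proof.

\begin{theorem}[Blokhuis]\label{thm:blokhuis}
The independent sets of size $q$ in $\mathcal P'(q^2)$ are exactly the sets $s\mathbb F_q+e$ with $s$ a nonzero square and $e\in\mathbb F_{q^2}$.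
\end{theorem}

Multiplying by a nonsquare, we get the form used below: an independent set of size $q$ in $\mathcal P(q^2)$ is a line $\gamma\mathbb F_q+e$ with $\gamma$ a nonsquare.

The Hasse--Weil bound says that a smooth projective curve of genus one over $\mathbb F_q$ has at least $q+1-2\sqrt q=(\sqrt q-1)^2$ rational points. We apply it to $y^2=\Phi(s,t)$, where $\Phi$ is a binary quartic form over $\mathbb F_q$ with four distinct zeros on $\mathbb P^1(\overline{\mathbb F}_q)$; this curve is smooth of genus one in the weighted projective plane in which $y$ has weight $2$. Over $(s:t)\in\mathbb P^1(\mathbb F_q)$ lie $1+\eta(\Phi(s,t))$ rational points, so the bound reads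
\begin{equation}\label{eq:HW}
\sum_{(s:t)\in\mathbb P^1(\mathbb F_q)}\bigl(1+\eta(\Phi(s,t))\bigr)\ \ge\ (\sqrt q-1)^2\ >\ 0 .
\end{equation}

Three elementary facts are used repeatedly.

\medskip\noindent\emph{Vanishing on $\mu^+$.} A polynomial in $Y$ that vanishes on $\mu^+$ is divisible by $Y^n-1=\prod_{\zeta\in\mu^+}(Y-\zeta)$; if its degree is less than $n$, it is zero.

\medskip\noindent\emph{Power sums over a line.} For $0\le j\le q-2$ we have $\sum_{t\in\mathbb F_q}t^j=0$: for $j=0$ the sum is $q$, and for $j\ge1$ it is unchanged by the factor $\gamma^j\neq1$, where $\gamma$ generates $\mathbb F_q^*$. Hence $\sum_{x\in L_Y}x^j=0$ in the same range.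

\medskip\noindent\emph{Fourier inversion on $\mu^+$.} For $\varphi\colon\mu^+\to\mathbb F_{q^2}$ let $\hat\varphi(b)=\sum_{Y\in\mu^+}\varphi(Y)Y^b$. Since $\sum_{b=0}^{n-1}(Y_1/Y)^b$ is $n$ for $Y_1=Y$ and $0$ otherwise, and $1/n=2$,
\begin{equation}\label{eq:fourier}
\varphi(Y)=2\sum_{b=0}^{n-1}\hat\varphi(b)Y^{-b};\qquad\text{also}\qquad 2\sum_{b=0}^{n-1}V^bY^{-b}=2\,\frac{(V/Y)^n-1}{V/Y-1}=\frac{4Y}{Y-V}
\end{equation}
for $V\in\mu^-$ and $Y\in\mu^+$.

\subsection{The field $\mathbb F_9$}\label{sub:F9}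

The value $q=9$ escapes three of the general arguments, so we collect its arithmetic. Write $\mathbb F_9=\mathbb F_3(i)$ with $i^2=-1$. Then $(1\pm i)^2=\pm2i=\mp i$, so $\pm1\pm i$ have order $8$ and are the nonsquares of $\mathbb F_9$, and $\pm1,\pm i$ are the nonzero squares. Here $n=5$, $\mu^+=\mu_5$ and $\mu^-=-\mu_5$. For $a\in\mu_5$ we have $\bar a=a^9=a^{-1}$, so $s_a=a+a^{-1}\in\mathbb F_9$, and $s_1=2=-1$. For $a\ne1$, dividing $1+a+\dots+a^4=0$ by $a^2$ gives $s_a^2+s_a-1=0$, whose roots are $1\pm i$. Since $s_{a^2}=s_a^2-2$, the map $a\mapsto a^2$ exchanges the values $1+i$ and $1-i$; in particular both occur.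

\section{The bound $q+2$ and the cases $q=3,5,7$}\label{sec:count}

\begin{proposition}\label{prop:count}
For every odd prime power $q$ we have $\tau(\mathcal P(q^2))\le q+2$. If $F$ induces a forest and $|F|=q+2$, then $F$ induces a tree, and for each $Y\in\mu^+$ every line of direction $Y$ meets $F$: two of them in two points, the other $q-2$ in one point.
\end{proposition}

\begin{proof}
Let $F$ induce a forest with $m$ vertices and $e(F)$ edges. For $Y\in\mu^+$ a line of direction $Y$ is a clique, so it contains at most two points of $F$. Therefore the number $e_Y$ of edges of direction $Y$ is $m$ minus the number of lines of direction $Y$ that meet $F$, and $e_Y\ge m-q$. Summing over the $n$ directions in $\mu^+$,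
\[
n(m-q)\le e(F)\le m-1 .
\]
For $m=q+3=2n+2$ this says $3n\le 2n+1$, which is false as $n\ge2$; since a subset of $F$ also induces a forest, $m\le q+2$. For $m=q+2$ it says $2n\le e(F)\le 2n$. So $e(F)=m-1$, which makes the forest a tree, and $e_Y=2$ for every $Y\in\mu^+$, which means that all $q$ lines of direction $Y$ are met.
\end{proof}

We call such an $F$ an \emph{extremal tree}, and a line with direction in $\mu^+$ containing two points of $F$ a \emph{double line}. The $2n$ double lines correspond bijectively to the edges of $F$, and the degree of $z\in F$ in the tree is the number of double lines through $z$. Since $F$ is connected, every point of $F$ lies on a double line.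

\begin{proposition}\label{prop:small}
Extremal trees exist for $q=3,5,7$.
\end{proposition}

\begin{proof}
We work in the isomorphic graph $\mathcal P'(q^2)$, where $\mathbb F_q$ is independent, and take $\mathbb F_q\cup\{\alpha,\alpha+c\}$ with $\alpha\notin\mathbb F_q$ and $c\in\mathbb F_q^*$. Then $\alpha$ and $\alpha+c$ are nonadjacent, $t\in\mathbb F_q$ is adjacent to $\alpha$ if and only if $\eta(N(t-\alpha))=-1$, and the neighbors of $\alpha+c$ are those of $\alpha$ shifted by $c$. If $\alpha^2$ is a nonsquare of $\mathbb F_q$, then $\bar\alpha=-\alpha$ and $N(t-\alpha)=t^2-\alpha^2$. Choose: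
\[
\begin{array}{c|c|c|c|c|c}
q&\alpha^2&c&\text{nonsquares of }\mathbb F_q&\text{neighbors of }\alpha&\text{neighbors of }\alpha+c\\ \hline
3&-1&1&2&1,2&2,0\\
5&2&1&2,3&0,2,3&1,3,4\\
7&-1&3&3,5,6&2,3,4,5&5,6,0,1
\end{array}
\]
(The values of $N(t-\alpha)$ are $1,2$ at $t=0,\pm1$ for $q=3$; $3,4,2$ at $t=0,\pm1,\pm2$ for $q=5$; $1,2,5,3$ at $t=0,\pm1,\pm2,\pm3$ for $q=7$.) In each row the two neighborhoods cover $\mathbb F_q$ and share one point, so the induced graph is a tree on $q+2$ vertices.
\end{proof}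

It remains to show that there is no extremal tree when $q>7$.

\section{The polynomial of an extremal tree}\label{sec:poly}

In this section $F$ is an extremal tree and $q\ge5$. Translations preserve the graph, and $|F|=2\neq0$ in $\mathbb F_p$, so by subtracting $\frac12\sum_{z\in F}z$ from every point we may and do assume that
\[
\sum_{z\in F}z=0 .
\]
Proposition~\ref{prop:count} describes the projections of $F$ along $n$ directions. To use them together we record all projections in one polynomial,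
\[
R(X,Y)=\prod_{z\in F}\bigl(X-X_z(Y)\bigr)=\sum_{j=0}^{q+2}\sigma_j(Y)\,X^{q+2-j},\qquad \deg\sigma_j\le j .
\]
For $Y\in\mu$, the roots of $R(X,Y)$ are the coordinates of the lines of direction $Y$ that meet $F$, each with multiplicity the number of points of $F$ on the line.

\begin{example}\label{ex:five}
Let $q=5$, $n=3$, $\alpha^2=2$. As $N(\alpha)=-2$ is a nonsquare of $\mathbb F_5$, $\alpha$ is a nonsquare of $\mathbb F_{25}$, and $z\mapsto\alpha(z-\alpha-3)$ carries the tree of Proposition~\ref{prop:small} to the extremal tree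
\[
F=\{3+t\alpha: t\in\mathbb F_5\}\cup\{2\alpha,-2\alpha\}
\]
of $\mathcal P(25)$, whose points sum to $0$. We have $X_{\pm2\alpha}=\mp2\alpha(Y+1)$, so these two points contribute the factor $X^2-3(Y+1)^2$ to $R$. Next $X-X_{3+t\alpha}=u+t\beta$ with $u=X+3(Y-1)$ and $\beta=\alpha(Y+1)$, and $\prod_t(u+t\beta)=u^5-\beta^4u$ with $\beta^4=-(Y+1)^4$. So the line contributes
\[
X^5+(Y+1)^4X+3(Y-1)\bigl[(Y-1)^4+(Y+1)^4\bigr].
\]
Over $\mathbb F_5$ we have $(Y+1)^4-Y^2=Y^4-Y^3-Y+1=(Y^3-1)(Y-1)$, and the last term equals $(Y-1)(Y^4+Y^2+1)=(Y^3-1)(Y^2-Y+1)$. Hence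
\[
R=\bigl(X^2-3(Y+1)^2\bigr)\Bigl[X^5+Y^2X+(Y^3-1)\bigl((Y-1)X+Y^2-Y+1\bigr)\Bigr].
\]
For $Y\in\mu^+=\mu_3$ the bracket is $X^5+Y^{-1}X$, which accounts for each of the five lines once, and the quadratic factor gives the two double lines. For \emph{every} $Y$ the leading terms are $R=X^7-3(Y+1)^2X^5+\cdots$ with no terms in $X^6$ and $X^4$: the top coefficients of $R$ are those of the quadratic factor alone, and the line is invisible in them.
\end{example}

A general extremal tree need not contain a line, yet the same thing happens. For $Y\in\mu^+$ the projection of $F$ is all of $L_Y$ plus two points, and an identity between polynomials in $Y$ of degree less than $n$ that holds on $\mu^+$ holds everywhere. Put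
\[
B=\sum_{z\in F}z^2,\qquad C=\sum_{z\in F}N(z)\in\mathbb F_q,\qquad g(X,Y)=X^2+\sigma_2(Y).
\]

\begin{lemma}\label{lem:R}
For each $Y\in\mu^+$ the two double lines of direction $Y$ have coordinates $\pm a_Y$ with $0\neq a_Y\in L_Y$, and
\begin{equation}\label{eq:R}
R(X,Y)=(X^q+Y^{-1}X)(X^2-a_Y^2),\qquad \sigma_2(Y)=-a_Y^2\qquad(Y\in\mu^+).
\end{equation}
As polynomials in $Y$: $\sigma_2=-\frac12(\bar B-2CY+BY^2)$; $\sigma_j=0$ for $j=1$ and $3\le j\le n-1$; and for $0\le j\le n-1$,
\begin{equation}\label{eq:moments}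
\sum_{z\in F}X_z^{\,j}=\begin{cases}2(-\sigma_2)^{j/2}&\text{if $j$ is even},\\ 0&\text{if $j$ is odd.}\end{cases}
\end{equation}
\end{lemma}

\begin{proof}
The normalization gives $\sigma_1=-\sum X_z=0$, and then $\sigma_2=\frac12\bigl((\sum X_z)^2-\sum X_z^2\bigr)=-\frac12\sum(\bar z-Yz)^2$, which is the stated formula. For $Y\in\mu^+$, Proposition~\ref{prop:count} gives $R(X,Y)=(X^q+Y^{-1}X)(X-a)(X-b)$ with $a\ne b$ in $L_Y$. The coefficient of $X^{q+1}$ is $-(a+b)=\sigma_1(Y)=0$, so $b=-a\ne0$. In the expansion $X^{q+2}-a^2X^q+Y^{-1}X^3-a^2Y^{-1}X$ only the indices $j=0,2,q-1,q+1$ occur, and they are distinct because $q\ge5$. So $\sigma_2(Y)=-a^2$, and $\sigma_j$ vanishes on $\mu^+$ for $3\le j\le q-2$, hence identically for $3\le j\le n-1$. For $Y\in\mu^+$ the values $X_z(Y)$ are the elements of $L_Y$ together with $\pm a_Y$, and power sums over $L_Y$ of exponent $j\le n-1\le q-2$ vanish. Thus \eqref{eq:moments} holds on $\mu^+$; both sides have degree at most $j<n$.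
\end{proof}

Identity \eqref{eq:moments} says that the power sums of the $X_z$ of exponents $0,\dots,n-1$ are those of the two roots $\pm\varrho$ of $g$. By the binomial theorem this persists under a shift: for any $\beta$,
\begin{equation}\label{eq:shift}
\sum_{z\in F}(X_z-\beta)^j=(\varrho-\beta)^j+(-\varrho-\beta)^j\qquad(0\le j\le n-1).
\end{equation}
The gain is that these identities also hold at $Y\in\mu^-$, where we have no combinatorial information, and that they can be compared coefficient by coefficient.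

In the coordinates $(X,Y)$ on the set of lines, the double lines lie on the conic $g=0$. The next step is to determine which conics are possible. The constraint is that $g(X,Y)$ must have its roots in $L_Y\setminus\{0\}$ for all $Y\in\mu^+$, which forces a quadratic expression in $u$ to be a nonsquare for every square $u$. Writing $u=v^2$ removes the restriction on $u$ at the price of degree four, and \eqref{eq:HW} applies.

\begin{proposition}\label{prop:dichotomy}
One of the following holds.
\begin{enumerate}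
\item[(a)] \emph{Two-center case.} There is a nonsquare $w\in\mathbb F_{q^2}$ with $g=(X-X_w)(X-X_{-w})$. For each $Y\in\mu^+$ the double lines of direction $Y$ are the lines through $w$ and through $-w$.
\item[(b)] \emph{Circle case.} $g=X^2+CY$ with $C\in\mathbb F_q^*$ and $\eta(-C)=-1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $u$ be a nonzero square and $Y=d(u)\in\mu^+$. Then $(ua_Y)^{q-1}=Y\cdot(-Y^{-1})=-1$, so $(ua_Y)^2$ lies in $\mathbb F_q$ and is a nonsquare there. Also $(ua_Y)^2=-u^2\sigma_2(\bar u/u)=\frac12(\bar Bu^2-2Cu\bar u+B\bar u^2)$. With $u=v^2$ we find that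
\[
\Phi=\tfrac12\bigl(\bar Bv^4-2Cv^2\bar v^2+B\bar v^4\bigr)
\]
is a nonsquare of $\mathbb F_q$ for every $v\in\mathbb F_{q^2}^*$. Fix a basis $e_1,e_2$ of $\mathbb F_{q^2}$ over $\mathbb F_q$ and regard $v=se_1+te_2$ and $\bar v=s\bar e_1+t\bar e_2$ as linear forms in $s,t$; they are independent because $e_1/e_2\notin\mathbb F_q$. Conjugating coefficients exchanges these two forms, exchanges $B$ and $\bar B$, and fixes $C$, so $\Phi(s,t)$ is a quartic form over $\mathbb F_q$, and the left side of \eqref{eq:HW} is $0$. If $B\ne0$ and $C^2\ne B\bar B$, then $Br^2-2Cr+\bar B$ has two distinct nonzero roots $r$, each gives two values of $\bar v/v$ with $(\bar v/v)^2=r$, and $\Phi$ has four distinct zeros, contradicting \eqref{eq:HW}. So $B=0$, or $B\neq0$ and $C^2=B\bar B$.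

If $B=0$, then $\sigma_2=CY$ and $\Phi=-CN(v)^2$ is a nonsquare, which gives (b).

If $B\ne0$ and $C^2=B\bar B$, put $V=C/B$. Then $N(V)=1$ and $\sigma_2=-\frac B2(Y-V)^2$. Since $a_Y\ne0$ on $\mu^+$, we have $V\in\mu^-$. Pick $Y\in\mu^+$ and let $w=a_Y/(Y-V)\in\mathbb F_{q^2}^*$, so $w^2=B/2$. The relation $\bar a_Y=-Y^{-1}a_Y$ becomes $\bar w(Y^{-1}-V^{-1})=-Y^{-1}w(Y-V)$, that is $\bar w=Vw$. So $d(w)=V$, $w$ is a nonsquare, $X_{\pm w}=\mp w(Y-V)$ as polynomials, and $g=X^2-w^2(Y-V)^2=(X-X_w)(X-X_{-w})$. By \eqref{eq:R} the roots of $g(X,Y)$ are the coordinates of the double lines.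
\end{proof}

Example~\ref{ex:five} is in the two-center case with $w=2\alpha$. The name of case (b) is explained in Section~\ref{sec:path}. From now on $q>7$, so $q=9$ or $q\ge11$. In the two-center case we call $\pm w$ the \emph{centers} and write $V=d(w)=d(2w)\in\mu^-$. Nothing so far says whether the centers belong to $F$, and we treat the three possibilities separately.

\section{Both centers in the tree}\label{sec:both}

\begin{proposition}\label{prop:both}
Let $q>7$. In the two-center case, $w$ and $-w$ are not both in $F$.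
\end{proposition}

\begin{proof}
Suppose $\pm w\in F$. Every double line contains $w$ or $-w$, so every edge does, and $I=F\setminus\{\pm w\}$ is an independent set of size $q$. By Theorem~\ref{thm:blokhuis}, $I=\gamma\mathbb F_q+e$ with $\gamma$ a nonsquare. Each center lies on $n$ double lines and so has degree $n$, and the centers are nonadjacent as $2w$ is a nonsquare. Hence the $q$ points of $I$ have degrees in $\{1,2\}$ with sum $2n=q+1$: one of them is adjacent to both centers, the others to exactly one.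

The map $z\mapsto(z-e)/\gamma$ sends $I$ to $\mathbb F_q$, turns adjacency into ``the difference is a nonsquare'', and sends $\pm w$ to $\alpha,\beta\notin\mathbb F_q$ with
\begin{equation}\label{eq:chi}
\chi(\alpha-\beta)=\chi(2w)\chi(\gamma)=1 .
\end{equation}
Let $f(t)=N(t-\alpha)N(t-\beta)\in\mathbb F_q[t]$, the monic quartic with roots $\alpha,\bar\alpha,\beta,\bar\beta$. Then $\eta(f(t))=\chi(t-\alpha)\chi(t-\beta)$ is $+1$ at one point $t_0\in\mathbb F_q$ and $-1$ at the others. If $\beta=\bar\alpha$, then $f=N(t-\alpha)^2$ takes only square values, which is not the case; so the four roots are distinct. Apply \eqref{eq:HW} to the homogenization of $f$: the point at infinity contributes $2$ as $f$ is monic, $t_0$ contributes $2$, and the other points contribute $0$. So $4\ge(\sqrt q-1)^2$ and $q\le9$. This is the step that fails for $q=5,7$, where Proposition~\ref{prop:small} provides such trees.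

For $q=9$ the inequality is an equality, and we determine $f$. Translate so that $t_0=0$, and write $f=t^4+f_3t^3+f_2t^2+f_1t+f_0$ with $f_0\ne0$. As functions on $\mathbb F_9$, $f^4=\eta(f)=1+t^8$ (both sides are $1$ at $0$ and $-1=2$ elsewhere), and, using $t^9=t$,
\[
f^3=f_2^3t^6+t^4+f_1^3t^3+f_3^3t+f_0^3 .
\]
The product of $f$ with this polynomial has degree at most $10$, and reducing $t^9,t^{10}$ to $t,t^2$ does not affect the coefficients of $t^3,\dots,t^8$. Polynomials of degree at most $8$ that agree on $\mathbb F_9$ are equal, so from $t^8,t^7,t^6,t^4$ we get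
\[
1+f_2^4=1,\quad f_3+f_1^3+f_1f_2^3=0,\quad f_2+f_3f_1^3+f_0f_2^3=0,\quad f_0+f_0^3+f_1^4+f_3^4=0 .
\]
In turn, $f_2=0$; $f_1^3=-f_3$ and $f_3^2=0$, so $f_1=f_3=0$; and $f_0^2=-1$. By Section~\ref{sub:F9}, $-f_0=\pm i=\epsilon^2$ for a nonsquare $\epsilon\in\mathbb F_9$, and $f=(t^2-\epsilon)(t^2+\epsilon)$ with both factors irreducible, since $-\epsilon$ is a nonsquare too. These factors are $N(t-\alpha)$ and $N(t-\beta)$ in some order. So $\bar\alpha=-\alpha$, $\alpha^2=\pm\epsilon$, $\beta^2=-\alpha^2$ and $\beta=\pm i\alpha$. Then $\alpha-\beta=(1\mp i)\alpha$ with $1\mp i\in\mathbb F_9^*$, so $\chi(\alpha-\beta)=\chi(\alpha)=\eta(-\alpha^2)=-1$, contradicting \eqref{eq:chi}.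
\end{proof}

\section{Local equations at a missing center}\label{sec:local}

If a center $c$ is not in $F$, each of the $n$ double lines through $c$ carries a pair of points of $F$. The moments \eqref{eq:moments} mix all pairs together. To isolate one pair we look at the curve $R=0$, the union of the lines $X=X_z(Y)$ in the $(X,Y)$-plane, near a point where the two lines of the pair cross. Formula \eqref{eq:R} describes $R$ modulo $Y^n-1$; we need it modulo $(Y^n-1)^2$, and degree bounds leave very little room for the remainder.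

\begin{lemma}\label{lem:second}
There are $Z,\ell\in\mathbb F_{q^2}[X,Y]$ of total degrees at most $n-1$ and $1$ such that
\begin{gather}
R=g\,\bigl[X^q+Y^{n-1}X+(Y^n-1)Z\bigr]+(Y^n-1)^2\ell,\label{eq:second}\\
(Y^n-1)\,\ell(X_z,Y)=g(X_z,Y)\,\bigl[z+Y^{n-1}\bar z-Z(X_z,Y)\bigr]\qquad(z\in F).\label{eq:point}
\end{gather}
\end{lemma}

In Example~\ref{ex:five}, $Z=(Y-1)X+Y^2-Y+1$ and $\ell=0$.

\begin{proof}
By \eqref{eq:R}, $R-(X^q+Y^{n-1}X)g$ vanishes for $Y\in\mu^+$. Its total degree is at most $q+2$: the subtracted product is $X^{q+2}+\sigma_2X^q+Y^{n-1}X^3+Y^{n-1}\sigma_2X$, and $n+2\le q+2$. So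
\[
R=(X^q+Y^{n-1}X)\,g+(Y^n-1)K
\]
with $K$ of total degree at most $q+2-n=n+1$. Substitute $X=X_z$ for $z\in F$. As polynomials in $Y$, $X_z^q=z-Y^{2n-1}\bar z$, so
\[
X_z^q+Y^{n-1}X_z=z-Y^{2n-1}\bar z+Y^{n-1}\bar z-Y^nz=-(Y^n-1)(z+Y^{n-1}\bar z).
\]
Since $R(X_z,Y)=0$, this gives
\begin{equation}\label{eq:K}
K(X_z,Y)=(z+Y^{n-1}\bar z)\,g(X_z,Y).
\end{equation}
Divide $K$ by $g$ with respect to $X$. Each step $X^aY^b=X^{a-2}Y^bg-X^{a-2}Y^b\sigma_2$ keeps the total degree at most $a+b$ and adds a term of degree $a+b-2$ to the quotient. So $K=gZ+r_0(Y)+r_1(Y)X$ with $Z$ of total degree at most $n-1$, $\deg r_0\le n+1$, $\deg r_1\le n$. For $Y\in\mu^+$ both $a_Y$ and $-a_Y$ are values $X_z(Y)$ with $z\in F$ and roots of $g(X,Y)$, so \eqref{eq:K} gives $r_0(Y)\pm a_Yr_1(Y)=0$, and $r_0(Y)=r_1(Y)=0$. Hence $r_0+r_1X=(Y^n-1)\ell$ with $\ell$ of total degree at most $1$. This proves \eqref{eq:second}, and \eqref{eq:K} becomes \eqref{eq:point}.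
\end{proof}

Now let $c\in\{w,-w\}$ with $c\notin F$, and move the origin to $c$. Let $F-c=\{z-c:z\in F\}$ and $\kappa=-2c$, the position of the other center; $d(\kappa)=V$ and $X_\kappa=-\kappa(Y-V)$. Then $g(X+X_c,Y)=X(X-X_\kappa)$. Put
\[
Z^c(X,Y)=Z(X+X_c,Y)-(c+Y^{n-1}\bar c)=\sum_kZ_k(Y)X^k,\qquad \ell^c(X,Y)=\ell(X+X_c,Y).
\]
The total degree of $Z^c$ is at most $n-1$, so $\deg Z_k\le n-1-k$. Identity \eqref{eq:point} becomes
\begin{equation}\label{eq:pointc}
(Y^n-1)\,\ell^c(X_x,Y)=X_x(X_x-X_\kappa)\bigl[x+Y^{n-1}\bar x-Z^c(X_x,Y)\bigr]\qquad(x\in F-c),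
\end{equation}
and \eqref{eq:shift} with $\pm\varrho=X_{\pm c}$ and $\beta=X_c$ becomes
\begin{equation}\label{eq:momentsc}
\sum_{x\in F-c}X_x^{\,j}=X_\kappa^{\,j}\qquad(1\le j\le n-1).
\end{equation}

For each $Y\in\mu^+$ exactly two points $x,x'\in F-c$ have direction $Y$; we call $\{x,x'\}$ the \emph{pair} of $Y$. The pairs contain $2n$ points, so exactly one point $x_*\in F-c$ is left, and $W=d(x_*)\in\mu^-$. Substituting $X=X_c$ in \eqref{eq:second}, where $g$ vanishes,
\[
(Y^n-1)^2\ell^c(0,Y)=\prod_{x\in F-c}(-X_x)=\prod_{x\in F-c} x\,(Y-d(x))=e\,(Y^n-1)^2(Y-W),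
\]
where $e=\prod_{x\in F-c}x\neq0$. Hence $\ell^c=e(Y-W)+\varepsilon X$ for a constant $\varepsilon$. Expand $\Lambda=\ell^c/(X-X_\kappa)=\Lambda_0(Y)+\Lambda_1(Y)X+\cdots$ in powers of $X$. The coefficients are rational functions whose denominators are powers of $Y-V$, and
\begin{equation}\label{eq:Lambda}
\Lambda_0=\frac{e(Y-W)}{\kappa(Y-V)},\qquad \Lambda_1=\frac{\varepsilon}{\kappa(Y-V)}-\frac{e(Y-W)}{\kappa^2(Y-V)^2}.
\end{equation}
The function $\Lambda_0$ has neither zeros nor poles on $\mu^+$.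

Fix a value $Y\in\mu^+$ with pair $\{x,x'\}$, and replace the variable in \eqref{eq:pointc} by $Y+y$ with $y$ an indeterminate. Since $\bar x=xY$, the polynomial $X_x$ becomes $-xy$. The factor $X_x-X_\kappa$ becomes a power series in $y$ with constant term $\kappa(Y-V)\ne0$, so we can divide by it and by $-xy$:
\begin{equation}\label{eq:series}
Z^c(-xy,Y+y)=x+(Y+y)^{n-1}\bar x+\frac1x\cdot\frac{(Y+y)^n-1}{y}\,\Lambda(-xy,Y+y),
\end{equation}
and the same holds with $x'$ in place of $x$. We need some binomial coefficients in $\mathbb F_p$: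
\[
n=\tfrac12,\quad \binom n2=\frac{q^2-1}8=-\tfrac18,\quad \binom n3=\tfrac1{16},\quad n-1=-\tfrac12,\quad \binom{n-1}2=\frac{(q-1)(q-3)}8=\tfrac38 .
\]
For the third, $16\binom n3=(q^2-1)(q-3)/3$, which is $1$ in $\mathbb F_p$ if $p\ne3$; if $p=3$ it is $(q^2-1)(q/3-1)=(-1)(-1)$, because $9\mid q$. With $Y^n=1$ we obtain
\begin{equation}\label{eq:expand}
(Y+y)^{n-1}\bar x=x\Bigl(1-\frac y{2Y}+\frac{3y^2}{8Y^2}+\cdots\Bigr),\qquad \frac{(Y+y)^n-1}y=\frac1{2Y}-\frac y{8Y^2}+\frac{y^2}{16Y^3}+\cdots .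
\end{equation}
Each power of $y$ in \eqref{eq:series} gives two equations, one for $x$ and one for $x'$, involving the same values $Z_k(Y)$.

\begin{lemma}\label{lem:local}
For every $Y\in\mu^+$ with pair $\{x,x'\}$, all functions being evaluated at $Y$ and primes on functions denoting derivatives,
\begin{gather}
xx'=\frac{\Lambda_0}{4Y},\qquad Z_0=2(x+x'),\label{eq:order0}\\
Z_1=2\frac{\Lambda_0'}{\Lambda_0},\qquad 4Y\Bigl(Z_0'-Z_0\frac{\Lambda_0'}{\Lambda_0}\Bigr)+Z_0=-2\Lambda_1.\label{eq:order1}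
\end{gather}
\end{lemma}

\begin{proof}
The constant terms of \eqref{eq:series} give $Z_0=2x+\Lambda_0/(2xY)$ and $Z_0=2x'+\Lambda_0/(2x'Y)$. Subtracting and dividing by $x-x'$ gives $2=\Lambda_0/(2Yxx')$; then $\Lambda_0/x=4Yx'$ and $Z_0=2x+2x'$. The coefficients of $y$ give
\[
Z_0'-xZ_1=-\frac x{2Y}+\frac1x\Bigl(\frac{\Lambda_0'-x\Lambda_1}{2Y}-\frac{\Lambda_0}{8Y^2}\Bigr)=-\frac{x+x'}{2Y}+2x'\frac{\Lambda_0'}{\Lambda_0}-\frac{\Lambda_1}{2Y},
\]
and the same with $x,x'$ exchanged. The difference of the two equations is $-(x-x')Z_1=-2(x-x')\Lambda_0'/\Lambda_0$. Their sum is $2Z_0'-(x+x')Z_1=-(x+x')/Y+2(x+x')\Lambda_0'/\Lambda_0-\Lambda_1/Y$; inserting $Z_1$ and $x+x'=Z_0/2$ and multiplying by $2Y$ gives the last formula.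
\end{proof}

Thus the product of each pair is an explicit function of its direction, and the sum is a polynomial of degree less than $n$ satisfying a first-order differential equation on $\mu^+$.

\section{One center in the tree}\label{sec:one}

\begin{proposition}\label{prop:one}
Let $q>7$. In the two-center case, $F$ does not contain exactly one of $w,-w$.
\end{proposition}

\begin{proof}
Suppose, after renaming, that $w\in F$ and $c=-w\notin F$, so $\kappa=2w\in F-c$. As $d(\kappa)=V\in\mu^-$, we have $x_*=\kappa$. Substituting $X=X_w$ in \eqref{eq:second} kills $R$ and $g$, so $\ell^c(X_\kappa,Y)=0$ and $\ell^c=\varepsilon(X-X_\kappa)$. Therefore $\Lambda=\Lambda_0=\varepsilon$ is a nonzero constant and $\Lambda_1=0$. This makes the equations simple enough to go one order further.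

\medskip\noindent\emph{All paired points have the same $N(x)^2$.} By \eqref{eq:order1}, $Z_1$ and $4YZ_0'+Z_0$ vanish on $\mu^+$; both have degree less than $n$, so both are zero. Hence $4b+1=0$ in $\mathbb F_p$ for every monomial $Y^b$ of $Z_0$, and $\binom b2=\frac12(-\frac14)(-\frac54)=\frac5{32}$. So the coefficient of $y^2$ in $Z_0(Y+y)$ is $\frac5{32}Z_0/Y^2=\frac5{16}(x+x')/Y^2$. Comparing coefficients of $y^2$ in \eqref{eq:series}, with \eqref{eq:expand} and $\varepsilon/x=4Yx'$,
\[
\frac{5(x+x')}{16Y^2}+x^2Z_2=\frac{3x}{8Y^2}+\frac{x'}{4Y^2},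
\]
and the same with $x,x'$ exchanged. The sum of the two equations is $(x^2+x'^2)Z_2=0$, and the difference divided by $x-x'$ is $(x+x')Z_2=1/(8Y^2)$. So $Z_2(Y)\neq0$ and $x'=tx$ with $t^2=-1$; moreover $t\in\mathbb F_q$ since $d(x)=d(x')$. By \eqref{eq:order0},
\begin{equation}\label{eq:norm}
\varepsilon/4=xx'Y=t\,x\bar x=tN(x).
\end{equation}
Hence $N(x)^2=\delta:=-\varepsilon^2/16\neq0$ for each of the $q+1$ points of $F'=(F-c)\setminus\{\kappa\}$.

\medskip\noindent\emph{The case $q\neq9$.} The term $x=\kappa$ cancels the right side of \eqref{eq:momentsc}, so $\sum_{x\in F'}(\bar x-Yx)^j=0$ for $1\le j\le n-1$. The middle coefficient involves only norms. If $p\ne3$, take $j=4\le n-1$ (this needs $q\geq 9$): the coefficient of $Y^2$ is $6(q+1)\delta=6\delta\ne0$. If $p=3$ and $q\ge27$, take $j=8\le n-1$: the coefficient of $Y^4$ is $70(q+1)\delta^2=\delta^2\ne0$. Both are contradictions.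

\medskip\noindent\emph{The case $q=9$.} Now $6=0$ and $j=8$ is out of range, but the configuration is rigid. In each pair $t=\pm i$, and exchanging $x,x'$ replaces $t$ by $1/t=-t$. So the five pairs are $\{u_k,iu_k\}$, $1\le k\le5$, and by \eqref{eq:norm} all $u_k$ have the same norm. The $u_k$ are squares, and $x_k=u_k/u_1\in\mu_{10}$. A double line passes through $w$, and then its edge contains $w$, or through $c$, and then its edge is a pair. So points of different pairs are nonadjacent: for $j\ne k$, $x_j-x_k$ is a nonsquare, and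
\[
d(x_j-x_k)=\frac{x_j^{-1}-x_k^{-1}}{x_j-x_k}=-\frac1{x_jx_k}\in-\mu_5 ,
\]
that is $x_jx_k\in\mu_5$. As $x_1=1$, all $x_k$ lie in $\mu_5$, and they exhaust it. Dividing by the square $u_1$, we may assume that the pairs are $\{\omega,i\omega\}$, $\omega\in\mu_5$, and the remaining vertex is the nonsquare $\varpi=\kappa/u_1$. Since the tree is connected and all edges other than the pairs contain $\varpi$, every pair contains a neighbor of $\varpi$. We exhibit a pair that does not.

Multiplication by an element of $\mu_5$ preserves the graph and permutes the pairs. As $\mathbb F_{81}^*=\mu_{16}\times\mu_5$, we may take $\varpi\in\mu_{16}$. From $-1=\varpi^{40}=(\varpi^8)^5$ and $\varpi^8=\pm1$ we get $\varpi^8=-1$. So $\bar\varpi=\varpi^9=-\varpi$, and $\nu=\varpi^2$ has order $8$, $\nu\in\{\pm1\pm i\}$. With $\theta=\varpi(\omega-\omega^{-1})$,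
\begin{gather*}
N(\varpi-\omega)=(\varpi-\omega)(-\varpi-\omega^{-1})=1-\nu+\theta,\\
N(\varpi-i\omega)=(\varpi-i\omega)(-\varpi-i\omega^{-1})=-1-\nu+i\theta,
\end{gather*}
and $\theta^2=\nu(s_\omega^2-4)=\nu(s_\omega^2-1)$. Here $s_\omega^2-1$ is $-1-i$ for $s_\omega=1+i$ and $-1+i$ for $s_\omega=1-i$. Replacing $\omega$ by $\omega^{-1}$ keeps $s_\omega$ and changes the sign of $\theta$, so we can choose $\omega$ as follows.
\[
\begin{array}{c|c|c|c|c|c}
\nu&s_\omega&\theta^2&\theta&1-\nu+\theta&-1-\nu+i\theta\\ \hline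
1+i&1-i&1&-1&-1-i&1+i\\
-1+i&1+i&-1&-i&-1+i&1-i\\
1-i&1+i&1&1&1+i&1-i\\
-1-i&1-i&-1&i&-1-i&-1+i
\end{array}
\]
In each row both norms are nonsquares of $\mathbb F_9$, so $\varpi$ is adjacent to neither $\omega$ nor $i\omega$.
\end{proof}

\section{No center in the tree}\label{sec:none}

\begin{proposition}\label{prop:none}
Let $q>7$. In the two-center case, $F$ contains at least one of $w,-w$.
\end{proposition}

Suppose $\pm w\notin F$, and take $c=w$, $\kappa=-2w$. First, $W\ne V$. Otherwise $z_*=w+x_*$ satisfies $d(z_*-w)=d(w)$, so $z_*\in\mathbb F_qw\setminus\{\pm w\}$; both $z_*-w$ and $z_*+w$ then have direction $V\notin\mu^+$, and $z_*$ lies on no double line, which is impossible.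

The top moment $j=n-1=(q-1)/2$ is the useful one, because $x^{n-1}$ is a square root of the direction of $x$. For $Y\in\mu^+$ with pair $\{x,x'\}$ let $t=x'/x\in\mathbb F_q^*$ and $\varphi(Y)=x^{n-1}+x'^{\,n-1}$. Then $(x^{n-1})^2=d(x)=Y$ and $x'^{\,n-1}=\eta(t)x^{n-1}$, so
\begin{equation}\label{eq:phisq}
\varphi(Y)=0\ \text{ if }\eta(t)=-1,\qquad \varphi(Y)^2=4Y\ \text{ if }\eta(t)=1 .
\end{equation}
On the other hand, \eqref{eq:momentsc} reads $\sum_xx^{n-1}(d(x)-Y)^{n-1}=\kappa^{n-1}(V-Y)^{n-1}$. The coefficient of $Y^{n-1-b}$ gives $\hat\varphi(b)=\kappa^{n-1}V^b-x_*^{n-1}W^b$ whenever $p\nmid\binom{n-1}b$. By \eqref{eq:fourier}, on $\mu^+$,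
\begin{equation}\label{eq:phi}
\varphi(Y)=\frac{4\kappa^{n-1}Y}{Y-V}-\frac{4x_*^{n-1}Y}{Y-W}+\sum_{b:\ p\,\mid\binom{n-1}b}\gamma_bY^{-b}
\end{equation}
with unknown constants $\gamma_b$, where $0\le b\le n-1$. For prime $q$ the sum is empty and \eqref{eq:phisq} is violated at once. For proper prime powers we use the differential equation \eqref{eq:order1} instead; it needs room for two exponents congruent modulo $p$ below $n$, which fails only for $q=9$, where we return to \eqref{eq:phi}.

\begin{proof}[Proof for $q=p\ge11$]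
Since $n-1<p$, formula \eqref{eq:phi} gives
\[
\varphi(Y)=\frac{4Y\,E(Y)}{(Y-V)(Y-W)},\qquad E=\kappa^{n-1}(Y-W)-x_*^{n-1}(Y-V).
\]
As $E(V)=\kappa^{n-1}(V-W)\ne0$ and $\deg E\le1$, $E$ has at most one zero. At the other points of $\mu^+$ we have $\varphi(Y)^2=4Y$, so they are roots of the monic quartic $(Y-V)^2(Y-W)^2-4YE^2$. Hence $n-1\le4$, that is $q\le9$, a contradiction.
\end{proof}

\begin{proof}[Proof for $q=p^h>9$, $h\ge2$]
The factor $1/\Lambda_0$ integrates the differential equation. Let $U=Z_0\,(Y-V)/(Y-W)$, a constant multiple of $Z_0/\Lambda_0$. Then $U'=\frac{Y-V}{Y-W}\bigl(Z_0'-Z_0\Lambda_0'/\Lambda_0\bigr)$, so \eqref{eq:order1} says that $4YU'+U=-2\Lambda_1(Y-V)/(Y-W)$ on $\mu^+$. To clear denominators put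
\begin{gather*}
\Theta=(Y-W)^2(Y-V)(4YU'+U),\\
\Gamma=2(Y-W)(Y-V)^2\Lambda_1=2(Y-W)\Bigl[\frac\varepsilon\kappa(Y-V)-\frac e{\kappa^2}(Y-W)\Bigr].
\end{gather*}
Both $(Y-W)^2U$ and $Y(Y-W)^2U'=Y\bigl[\bigl(Z_0(Y-V)\bigr)'(Y-W)-Z_0(Y-V)\bigr]$ are polynomials of degree at most $n+1$, so $\Theta$ is a polynomial of degree at most $n+2$ with $\Theta(V)=0$. The polynomial $\Theta+\Gamma$ vanishes on $\mu^+$, so $\Theta+\Gamma=(Y^n-1)P$ with $\deg P\le2$. At $Y=V$, where $V^n=-1$, we get $-2P(V)=\Gamma(V)=-2e(V-W)^2/\kappa^2\ne0$, and so $(P+\Gamma)(V)=\frac12\Gamma(V)\ne0$.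

Expand in power series at $Y=0$, with $U=\sum u_bY^b$:
\[
\sum_b(4b+1)u_bY^b=4YU'+U=\frac{Y^nP-(P+\Gamma)}{(Y-W)^2(Y-V)} .
\]
The term $Y^nP$ does not affect exponents below $n$. So for $b\le n-1$ with $p\mid 4b+1$ the coefficient of $Y^b$ vanishes in the partial fraction expansion
\[
-\frac{P+\Gamma}{(Y-W)^2(Y-V)}=\frac{A_2}{Y-V}+\frac{A_1}{Y-W}+\frac{A_0}{(Y-W)^2},\qquad A_2=-\frac{(P+\Gamma)(V)}{(V-W)^2}\ne0 ,
\]
which is valid since $\deg(P+\Gamma)\le2$. That coefficient is $-A_2V^{-1-b}+\gamma(b)W^{-b}$, where $\gamma(b)=-A_1W^{-1}+(b+1)A_0W^{-2}$ depends only on $b$ modulo $p$. Let $0\le b_0\le p-1$ with $4b_0\equiv-1\pmod p$. Then $b_0+p\le n-1=(q-1)/2$: for $p\ge5$ because $2p-1\le(p^2-1)/2$, and for $p=3$ because $b_0=2$ and $q\ge27$. Hence $A_2V^{-1-b_0}=\gamma(b_0)W^{-b_0}$ and $A_2V^{-1-b_0-p}=\gamma(b_0)W^{-b_0-p}$, with nonzero left sides. Dividing, $V^p=W^p$, so $V=W$, a contradiction.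
\end{proof}

\begin{proof}[Proof for $q=9$]
Among $\binom4b=1,4,6,4,1$ only $b=2$ gives a multiple of $3$, so \eqref{eq:phi} has one unknown term $\gamma_2Y^{-2}$, and $4=1$. Squaring permutes $\mu_5$, so write $Y=y^2$, $V=-v^2$, $W=-\omega^2$ with $y,v,\omega\in\mu_5$, $v\neq\omega$. Then
\[
Y-V=yv\,s_{y/v},\qquad Y-W=y\omega\,s_{y/\omega},
\]
and from $\kappa^8=V$, $x_*^8=W$ we get $\kappa^4=\delta_1iv$, $x_*^4=\delta_2i\omega$ with signs $\delta_1,\delta_2=\pm1$. Dividing \eqref{eq:phi} by $y$ and using $y^5=1$,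
\[
r(y):=\frac{\varphi(y^2)}y=\delta_1\frac i{s_{y/v}}-\delta_2\frac i{s_{y/\omega}}+\gamma_2 .
\]
Now $i/(-1)=-i$, $\ i/(1+i)=-i-1$ and $i/(1-i)=-i+1$. So $i/s_a=-i+\psi(a)$, where $\psi(a)=0,-1,1$ according as $s_a=-1,1+i,1-i$. Therefore $r(y)$ differs by a constant from the $\mathbb F_3$-valued function
\[
\Psi(y)=\delta_1\psi(y/v)-\delta_2\psi(y/\omega),
\]
and the zero set of $r$, if nonempty, is a level set of $\Psi$.

The zero set can also be read from the products of the pairs. By \eqref{eq:order0} and \eqref{eq:Lambda}, $tN(x)=xx'Y=\Lambda_0/4=k\,s_{y/\omega}/s_{y/v}$ with a constant $k$, and $k\in\mathbb F_9^*$ because all other factors are. As $\eta(N(x))=\chi(x)=1$, we get $\eta(t)=\eta(k)\eta(s_{y/\omega})\eta(s_{y/v})$. Since $\eta(s_a)$ is $1$ for $a=1$ and $-1$ otherwise, $\eta(t)$ takes one value on $\{v,\omega\}$ and the opposite value on the rest of $\mu_5$. By \eqref{eq:phisq} the zero set of $r$ is $\{v,\omega\}$ or its complement in $\mu_5$.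

Let $\zeta\in\mu_5$ have $s_\zeta=1+i$, so that $\psi(\zeta^k)=0,-1,1,1,-1$ for $k=0,\dots,4$. Write $y=v\zeta^k$ and $\omega=v\zeta^l$; replacing $\zeta$ by $\zeta^{-1}$ we may take $l\in\{1,2\}$. Up to sign, $\Psi$ is $\psi(\zeta^k)\mp\psi(\zeta^{k-l})$, and one of its level sets must be $\{0,l\}$ or its complement.
\[
\begin{array}{c|c|c|c|c}
l&\psi(\zeta^{k-l})_{k=0,\dots,4}&\text{sign}&\text{values in }\mathbb F_3&\text{level sets}\\ \hline
1&-1,0,-1,1,1&-&1,-1,-1,0,1&\{0,4\},\{1,2\},\{3\}\\
1&&+&-1,-1,0,-1,0&\{0,1,3\},\{2,4\}\\ \hline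
2&1,-1,0,-1,1&-&-1,0,1,-1,1&\{0,3\},\{1\},\{2,4\}\\
2&&+&1,1,1,0,0&\{0,1,2\},\{3,4\}
\end{array}
\]
For $l=1$ neither $\{0,1\}$ nor $\{2,3,4\}$ occurs, and for $l=2$ neither $\{0,2\}$ nor $\{1,3,4\}$ occurs. This contradiction completes the proof of Proposition~\ref{prop:none}.
\end{proof}

\section{The circle case: a path and its reflection}\label{sec:path}

In the remaining sections $q>7$ and $g=X^2+CY$ with $\eta(-C)=-1$.

\begin{lemma}\label{lem:prime}
In the circle case $q$ is prime.
\end{lemma}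

\begin{proof}
Suppose $q=p^h$ with $h\ge2$. Then $j=p+1\le(p^2-1)/2\le n-1$, and \eqref{eq:moments} gives $\sum_z(\bar z-Yz)^{p+1}=2(-CY)^{(p+1)/2}$. The coefficient of $Y^{(p+1)/2}$ on the left is a multiple of $\binom{p+1}{(p+1)/2}=\binom p{(p+1)/2}+\binom p{(p-1)/2}\equiv0\pmod p$, while on the right it is nonzero.
\end{proof}

So $q=p\ge11$. A double line has a direction $Y\in\mu^+$ and a coordinate $a=\pm a_Y$ with $a^2=-CY$, so it is determined by $a$, which we call its \emph{label}. From $\bar a=-Y^{-1}a$ we get $N(a)=-a^2/Y=C$. There are $q+1$ double lines and $q+1$ elements of norm $C$, so the labels form exactly the set $\Omega=\{a: a^{q+1}=C\}$. A point $z$ lies on the double line with label $a\in\Omega$ if and only if $G_z(a)=0$, where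
\[
G_z(A)=A-X_z(-A^2/C)=-\frac zC\,A^2+A-\bar z .
\]
The discriminant of $G_z$ is $1-4N(z)/C$. A point of the circle $N(z)=C/4$ on the line with label $a$ has $a$ as a double root of $G_z$, so it is the point $C/(2a)$, which does have norm $C/4$. The double lines are thus the $q+1$ tangents of this circle. What matters for us is that $G_z$ is quadratic, so that at most two double lines pass through a point.

\begin{lemma}\label{lem:path}
The tree $F$ is a path $z_0,z_1,\dots,z_{q+1}$ of nonzero points. Let $a_k$ be the label of the edge $z_kz_{k+1}$, so that $\Omega=\{a_0,\dots,a_q\}$, and put $a_{-1}=a_0$, $a_{q+1}=a_q$. Then for $0\le k\le q+1$ we have $a_{k-1}+a_k\neq0$ and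
\begin{equation}\label{eq:path}
G_{z_k}(A)=-\frac{(A-a_{k-1})(A-a_k)}{a_{k-1}+a_k},\qquad z_k=\frac C{a_{k-1}+a_k},\qquad \bar z_k=\frac{a_{k-1}a_k}{a_{k-1}+a_k}.
\end{equation}
\end{lemma}

\begin{proof}
Since $G_0=A$ has no zero in $\Omega$, the point $0$ lies on no double line and is not in $F$. All degrees are at most $2$, so the tree is a path. For $1\le k\le q$ the roots of $G_{z_k}$ are $a_{k-1}$ and $a_k$. Let $z$ be an end of the path, $a$ the label of its edge and $b$ the other root of $G_z$. Then $ab=Cd(z)$, so $N(b)=C^2/C=C$ and $b\in\Omega$. As $z$ lies on only one double line, $b=a$. So for all $k$ the roots of $G_{z_k}$ are $a_{k-1},a_k$, with sum $C/z_k$ and product $C\bar z_k/z_k$.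
\end{proof}

We have not yet used that the two points of an edge are separated from the other points of $F$ in the precise way prescribed by \eqref{eq:R}. Doing so gives a recurrence that determines $a_{k+1}$ from $a_{k-1}$ and $a_k$. We do not try to solve it. It is enough that the path read backwards satisfies the same recurrence, up to an involution of $\Omega$.

\begin{lemma}\label{lem:reflect}
Let $T=-a_0a_q/C$. Then $T\in\mu^-$ and $z_{q+1-k}=-T^{-1}\bar z_k$ for all $k$. Moreover $X_{z_{q+1-k}}(T)=X_{z_k}(T)$ for all $k$, and $X_{z_n}(T)\ne0$ for the middle vertex $z_n$.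
\end{lemma}

\begin{proof}
\emph{The recurrence.} Let $Y_k=-a_k^2/C$. Among the points of $F$, exactly $z_k,z_{k+1}$ have $X_z(Y_k)=a_k$. Divide \eqref{eq:R} at $Y=Y_k$ by $(X-a_k)^2$ and put $X=a_k$. The derivative of $X^q+Y_k^{-1}X$ is $Y_k^{-1}$, and $a_k-X_z(Y_k)=G_z(a_k)$, so
\begin{equation}\label{eq:others}
\prod_{z\ne z_k,z_{k+1}}G_z(a_k)=Y_k^{-1}\cdot2a_k=-\frac{2C}{a_k}\qquad(0\le k\le q).
\end{equation}
We compute the left side in a second way. By \eqref{eq:path},
\[
\prod_{z\in F}G_z(A)=c\,(A-a_0)(A-a_q)\prod_{j=0}^q(A-a_j)^2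
\]
with a constant $c\ne0$, and $\prod_{j\ne k}(a_k-a_j)$, the derivative of $A^{q+1}-C$ at $a_k$, is $a_k^q=C/a_k$. Put $M(a,b)=\dfrac{a-b}{a+b}$. For $1\le k\le q-1$, divide by
\[
G_{z_k}G_{z_{k+1}}=\frac{(A-a_{k-1})(A-a_k)^2(A-a_{k+1})}{(a_{k-1}+a_k)(a_k+a_{k+1})}
\]
and put $A=a_k$; for $k=0$, divide by $G_{z_0}G_{z_1}=\dfrac{(A-a_0)^3(A-a_1)}{2a_0(a_0+a_1)}$ and put $A=a_0$. Then \eqref{eq:others} becomes
\[
\frac{c\,(a_k-a_0)(a_k-a_q)\,C^2/a_k^2}{M(a_k,a_{k-1})M(a_k,a_{k+1})}=-\frac{2C}{a_k},\qquad \frac{c\,(a_0-a_q)\,(C^2/a_0^2)\,2a_0}{M(a_0,a_1)}=-\frac{2C}{a_0},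
\]
and the case $k=q$ is the case $k=0$ for the reversed path. With $c'=-cC/2$ and $\Pi(a)=c'(a-a_0)(a-a_q)/a$,
\begin{gather}
M(a_k,a_{k-1})\,M(a_k,a_{k+1})=\Pi(a_k)\qquad(1\le k\le q-1),\label{eq:rec}\\
M(a_0,a_1)=2c'(a_0-a_q)=-M(a_q,a_{q-1}).\label{eq:ends}
\end{gather}

\emph{The symmetry.} Let $\iota(a)=a_0a_q/a$ and $b_k=\iota(a_{q-k})$. We have $M(\iota a,\iota b)=-M(a,b)$, and $\Pi(a)=c'\bigl(a+\iota(a)-a_0-a_q\bigr)$ is invariant under $\iota$. So \eqref{eq:rec} at the index $q-k$ gives $M(b_k,b_{k-1})M(b_k,b_{k+1})=\Pi(b_k)$. Also $b_0=a_0$, and $M(b_0,b_1)=-M(a_q,a_{q-1})=M(a_0,a_1)$ by \eqref{eq:ends}. For $a\ne0$ the map $b\mapsto M(a,b)=2a/(a+b)-1$ is injective, so $b_1=a_1$. If $b_{k-1}=a_{k-1}$ and $b_k=a_k$, then canceling $M(a_k,a_{k-1})\ne0$ gives $M(a_k,b_{k+1})=M(a_k,a_{k+1})$ and $b_{k+1}=a_{k+1}$. Hence $a_{q-k}=a_0a_q/a_k$ for $0\le k\le q$, and by the conventions also for $k=-1$ and $k=q+1$. By \eqref{eq:path},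
\[
z_{q+1-k}=\frac C{a_{q-k}+a_{q+1-k}}=\frac C{a_0a_q}\cdot\frac{a_ka_{k-1}}{a_k+a_{k-1}}=-T^{-1}\bar z_k .
\]

\emph{The direction $T$.} We have $N(T)=C^2/C^2=1$. For $z'=-T^{-1}\bar z$ we get $\bar z'=-Tz$ and $X_{z'}(T)=-Tz+\bar z=X_z(T)$. In particular $d(z_0-z_{q+1})=T$; the ends of the path are nonadjacent, so $T\in\mu^-$. Finally $z_n=-T^{-1}\bar z_n$ gives $X_{z_n}(T)=-2Tz_n\ne0$.
\end{proof}

\section{Projection along the reflection}\label{sec:proj}

The reflection $z\mapsto-T^{-1}\bar z$ exchanges points of $F$ along lines of direction $T$, so in the projection along $T$ almost all multiplicities are even. Lemma~\ref{lem:R} applies at $Y=T$ although $T\notin\mu^+$, and shows that the polynomial of this projection has a long gap in its coefficients. The gap forces many distinct roots, and the parity forces each to be multiple.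

Write $L_T=\theta\mathbb F_p$, so $\theta^{p-1}=-T^{-1}$, and $X_z(T)=\theta\xi_z$ with $\xi_z\in\mathbb F_p$. Let
\[
f(\xi)=\prod_{z\in F}(\xi-\xi_z)\in\mathbb F_p[\xi],
\]
let $m(x)$ be the multiplicity of $x\in\mathbb F_p$ as a root of $f$, and let $x_0=\xi_{z_n}$. The involution $k\mapsto q+1-k$ fixes only $k=n$, so Lemma~\ref{lem:reflect} gives
\begin{equation}\label{eq:parity}
x_0\neq0,\qquad m(x_0)\text{ is odd},\qquad m(x)\text{ is even for }x\ne x_0,\qquad \sum_xm(x)=p+2 .
\end{equation}
Put $\beta=-CT/\theta^2$. Then $\beta^{p-1}=T^{p-1}T^2=1$, so $\beta\in\mathbb F_p^*$, and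
\[
\beta^{(p-1)/2}=\eta(-C)\,T^{(p-1)/2}(-T)=-\eta(-C)\,T^n=\eta(-C)=-1 .
\]
So $\beta$ is a nonsquare and $g_0=\xi^2-\beta=\theta^{-2}g(\theta\xi,T)$ is irreducible over $\mathbb F_p$. By Lemma~\ref{lem:R}, $R(X,T)=X^{p+2}+CTX^p+(\text{terms of degree at most }p+2-n=n+1)$, and $f(\xi)=\theta^{-p-2}R(\theta\xi,T)$. Hence $f-\xi^pg_0$ has degree at most $n+1$.

\begin{lemma}\label{lem:1113}
In the circle case, $p\in\{11,13\}$.
\end{lemma}

\begin{proof}
We look for polynomials of low degree that vanish at the roots of $f$. Since all roots lie in $\mathbb F_p$, the polynomial $H=f-(\xi^p-\xi)g_0$ vanishes at each of them, and $\deg H\le n+1$. To capture multiplicities take $J=f'g_0-fg_0'$, which vanishes at $x$ to order at least $m(x)-1$; the combination is chosen to cancel the term $\xi^pg_0$. Indeed, $H'=f'+g_0-(\xi^p-\xi)g_0'$, so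
\[
J=\bigl(H'-g_0+(\xi^p-\xi)g_0'\bigr)g_0-\bigl(H+(\xi^p-\xi)g_0\bigr)g_0'=H'g_0-Hg_0'-g_0^2,
\]
and $\deg J\le n+2$. As $g_0$ is irreducible and divides neither $f$, which splits over $\mathbb F_p$, nor $g_0'=2\xi$, it does not divide $fg_0'$, and $J\ne0$. Two consequences follow. First, if $f$ has $r$ distinct roots, then $p+2-r=\sum_{m(x)\ge1}(m(x)-1)\le n+2$, so $r\ge n-1$. Second, $f\mid HJ$, say $HJ=fQ$ with $\deg Q\le(2n+3)-(2n+1)=2$.

Let $m=m(x)\ge2$ and $f=(\xi-x)^mf_1$. Then $H(x)=0$, $H'(x)=f'(x)+g_0(x)=g_0(x)$, and $J\equiv mf_1(x)g_0(x)(\xi-x)^{m-1}$ modulo $(\xi-x)^m$. Comparing coefficients of $(\xi-x)^m$ in $HJ=fQ$ gives $Q(x)=m\,g_0(x)^2$. So every $x$ with $m(x)=2$ is a root of the quartic $2g_0^2-Q$, and there are at most four such $x$. By \eqref{eq:parity}, at least $n-2$ roots other than $x_0$ have even multiplicity, and all but four of them have multiplicity at least $4$. Thus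
\[
2n+1=p+2\ \ge\ 1+4(n-2)-2\cdot4 ,
\]
which gives $n\le8$ and $p\le15$. With $p\ge11$ this leaves $11$ and $13$.
\end{proof}

\section{The primes $11$ and $13$}\label{sec:small}

For these primes the top moment $j=n-1=(p-1)/2$ is again the tool: it computes a sum of quadratic characters modulo $p$, and size and parity then nearly determine the sum as an integer. For $x\in\mathbb F_p$ let
\[
D(x)=\sum_{z\in F}\eta(\xi_z-x)=\sum_ym(y)\,\eta(y-x)\in\mathbb Z .
\]
Replacing $\theta$ by a multiple from $\mathbb F_p^*$ multiplies $\beta$ by an arbitrary nonzero square, so we may take $\beta=2$, a nonsquare modulo $11$ and $13$. Let $\alpha^2=2$. The roots of $g(X,T)$ are $\pm\theta\alpha$, so \eqref{eq:shift} and Euler's criterion $\eta(a)\equiv a^{(p-1)/2}$ give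
\begin{equation}\label{eq:Dmod}
D(x)\equiv(\alpha-x)^{n-1}+(-\alpha-x)^{n-1}\pmod p .
\end{equation}
Further:
\begin{enumerate}
\item[(a)] $D(x)$ is a sum of $p+2-m(x)$ terms $\pm1$. So $|D(x)|\le p+2-m(x)$; by \eqref{eq:parity}, $D(x)$ is odd for $x\ne x_0$, while $D(x_0)$ is even and $|D(x_0)|\le p+1$.
\item[(b)] $\sum_xD(x)=0$, because $\sum_x\eta(x)=0$.
\item[(c)] $\sum_xD(x)\,\eta(y-x)=p\,m(y)-(p+2)$. Indeed $\sum_x\eta(y'-x)\eta(y-x)$ is $p-1$ for $y'=y$, and for $y'-y=\delta\neq0$ it is $\sum_{u\ne0}\eta(1+\delta/u)=\sum_{v\ne1}\eta(v)=-1$.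
\end{enumerate}
In each case we choose odd integers $D^\circ(x)\equiv D(x)\pmod p$ and put $\Delta=D-D^\circ$. By (a), $\Delta(x)\in2p\mathbb Z$ for $x\ne x_0$, and $\Delta(x_0)$ is an odd multiple of $p$.

\begin{lemma}\label{lem:11}
The circle case does not occur for $p=11$.
\end{lemma}

\begin{proof}
The nonzero squares are $1,3,4,5,9$, so $\eta(-1)=\eta(2)=-1$ and $\eta(-2)=1$. By \eqref{eq:Dmod}, $D(x)\equiv-2(x^5+10\cdot2x^3+5\cdot4x)\equiv-2x(x^4-2x^2-2)$. As $x_0\ne0$, $D(0)$ is an odd multiple of $11$ with $|D(0)|\le13$, so $D(0)=\pm11$. Replacing $\theta$ by $-\theta$ keeps $\beta$ and changes the sign of $D(0)$, so we may assume $D(0)=11$; then $m(0)\le2$ by (a). We take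
\[
\begin{array}{c|cccccc}
x&0&\pm1&\pm2&\pm3&\pm4&\pm5\\ \hline
D(x)\bmod 11&0&\mp5&\mp2&\mp3&\mp5&\pm1\\
D^\circ(x)&11&\mp5&\pm9&\mp3&\mp5&\pm1
\end{array}
\]
From $|D|\le13$: $\Delta(x)=0$ for $x\notin\{\pm2,x_0\}$; $\Delta(2)\in\{0,-22\}$ if $x_0\ne2$; $\Delta(-2)\in\{0,22\}$ if $x_0\ne-2$. From $|D(x_0)|\le12$: $\Delta(x_0)=\pm11$ if $x_0\neq\pm2$, while $\Delta(x_0)=-11$ if $x_0=2$ and $\Delta(x_0)=11$ if $x_0=-2$. Since $\sum D^\circ=11$, (b) gives $\sum\Delta=-11$. Since $\sum_xD^\circ(x)\eta(x)=2(-5-9-3-5+1)=-42$, (c) at $y=0$ gives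
\begin{equation}\label{eq:m0}
m(0)=\frac1{11}\Bigl(13-\sum_xD(x)\eta(x)\Bigr)=5-\frac1{11}\sum_x\Delta(x)\eta(x).
\end{equation}
If $\Delta(2)=-22$, then $D(2)=-13$, so every root $y$ of $f$ has $\eta(y-2)=-1$, that is $y\in\{1,4,8,9,10\}$, and $m(0)=0$. The possibilities with $\sum\Delta=-11$ are the following five; for $x_0\neq\pm2$ the choice $\Delta(2)=0$, $\Delta(-2)=22$ would need $\Delta(x_0)=-33$.
\[
\begin{array}{c|ccc|c|c}
x_0&\Delta(2)&\Delta(-2)&\Delta(x_0)&m(0)\text{ by }\eqref{eq:m0}&\text{required}\\ \hline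
\ne\pm2&0&0&-11&5+\eta(x_0)\ge4&\le2\\
\ne\pm2&-22&0&11&3-\eta(x_0)\ge2&0\\
\ne\pm2&-22&22&-11&1+\eta(x_0)&0\\
2&-11&0&-11&4&\le2\\
-2&-22&11&11&2&0
\end{array}
\]
All rows but the third are contradictory. In the third, $D(-2)=13$ forces $\eta(y+2)=1$, that is $y\in\{1,2,3,7,10\}$, for all roots $y$, so the roots lie in $\{1,-1\}$. From $m(1)+m(-1)=13$ and $D(0)=m(1)-m(-1)=11$ we get $m(-1)=1$, so $D(1)=\eta(-2)=1\not\equiv-5\pmod{11}$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:13}
The circle case does not occur for $p=13$.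
\end{lemma}

\begin{proof}
The nonzero squares are $\pm1,\pm3,\pm4$. By \eqref{eq:Dmod}, $D(x)\equiv2(x^6+15\cdot2x^4+15\cdot4x^2+8)\equiv2(x^6+4x^4+8x^2+8)$. We take
\[
\begin{array}{c|ccccccc}
x&0&\pm1&\pm2&\pm3&\pm4&\pm5&\pm6\\ \hline
D(x)\bmod 13&3&3&-2&4&-5&6&-1\\
D^\circ(x)&3&3&11&-9&-5&-7&-1
\end{array}
\]
From $|D|\le15$: $\Delta(x)=0$ for $x\notin\{\pm2,x_0\}$, and $\Delta(x)\in\{0,-26\}$ for $x=\pm2$, $x\neq x_0$. Since $\sum D^\circ=3+2(3+11-9-5-7-1)=-13$, (b) gives $\sum\Delta=13$, so $\Delta(x_0)\ge13$. As $D(x_0)\le14$ and $D^\circ\ge-9$, we get $\Delta(x_0)=13$, then $\Delta(x)=0$ for all $x\neq x_0$, and $D^\circ(x_0)\le1$, so $x_0\notin\{\pm1,\pm2\}$. By (c) and $\eta(-1)=1$,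
\[
m(y)=m^\circ(y)+\eta(y-x_0),\qquad m^\circ(y)=\frac1{13}\Bigl(15+\sum_xD^\circ(x)\,\eta(x-y)\Bigr).
\]
For $y=0$ the sum is $2(3-11-9-5+7+1)=-28$. For $y=1,2,3$, listing the terms for $x=0,1,\dots,12$ in this order with $x=y$ omitted,
\begin{align*}
y=1:&\quad 3+11+9-5-7+1+1+7+5-9+11-3=24,\\
y=2:&\quad -3+3-9+5-7-1+1+7+5+9+11+3=24,\\
y=3:&\quad 3-3+11-5+7-1-1+7+5+9-11+3=24 .
\end{align*}
Since $D^\circ$ and $\eta$ are even, so is $m^\circ$. Thus $m^\circ(0)=-1$ and $m^\circ(y)=3$ for $y\in S=\{\pm1,\pm2,\pm3\}$. From $m(0)=-1+\eta(x_0)\ge0$ we get $\eta(x_0)=1$, so $x_0\in\{\pm3,\pm4\}$. Now $\sum_{y\in S}m(y)=18+\sum_{y\in S}\eta(y-x_0)$, and the last sum is unchanged under $x_0\mapsto-x_0$. Over $y=1,-1,2,-2,3,-3$ it equals $-1+1+1-1+0-1=-1$ for $x_0=3$ and $1-1-1-1+1-1=-2$ for $x_0=4$. The totals $17$ and $16$ exceed $\sum_ym(y)=15$.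
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $q+1\le\tau(\mathcal P(q^2))\le q+2$ by Section~\ref{sec:intro} and Proposition~\ref{prop:count}, and the upper value is attained for $q=3,5,7$ by Proposition~\ref{prop:small}. Let $q>7$ and suppose that an extremal tree exists. By Proposition~\ref{prop:dichotomy} we are in the two-center case or the circle case. The first is excluded by Propositions~\ref{prop:both}, \ref{prop:one} and~\ref{prop:none}, and the second by Lemmas~\ref{lem:prime}, \ref{lem:1113}, \ref{lem:11} and~\ref{lem:13}.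
\end{proof}

\begin{thebibliography}{9}

\bibitem{GMMP}
Karen Gunderson, Karen Meagher, Joy Morris, and Venkata Raghu Tej Pantangi,
\emph{Induced forests in some distance-regular graphs},
arXiv:2301.05207 (2023).

\end{thebibliography}
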